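# Counting distinguishing colorings: a proof that $D(\Gamma)\le 1+\max\{\omega(\Gamma),\omega(\overline\Gamma)\}$

## 1. The number $N_d(G)$ of regular colorings up to symmetry

All sets are finite, and all graphs are simple and undirected with at least one vertex. Write $[d]=\{1,\dots,d\}$.

Let $G$ be a permutation group on a set $\Omega\ne\emptyset$. A *$d$-coloring* is any map $f:\Omega\to[d]$; it need not use all $d$ colors. The group acts on $d$-colorings by $(gf)(x)=f(g^{-1}x)$.

**Definition.** A $d$-coloring is *$G$-regular* if its stabilizer in $G$ is trivial. $N_d(G)$ is the number of $G$-orbits on the set of $G$-regular $d$-colorings. The *distinguishing number* $D(G)$ is the least $d$ with $N_d(G)\ge 1$.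

If a regular $d$-coloring exists, so does a regular $d'$-coloring for every $d'\ge d$ (it is the same map), so $D(G)\le d$ holds exactly when $N_d(G)\ge1$. Giving all points different colors shows $D(G)\le|\Omega|$. If an action is not faithful, we replace the group by the permutation group it induces.

**Example 1.** For $G=\mathrm{Sym}(\Omega)$ with $|\Omega|=n$, a coloring is regular exactly when all colors are different, since two points of the same color can be swapped. Two such colorings are equivalent exactly when they use the same set of colors. So $N_d(S_n)=\binom dn$ and $D(S_n)=n$. In particular $N_n(S_n)=1$ and $N_{n+1}(S_n)=n+1$. For $|\Omega|=1$ this reads $N_d(G)=d$.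

For a graph put $N_d(\Gamma)=N_d(\mathrm{Aut}\,\Gamma)$ and $D(\Gamma)=D(\mathrm{Aut}\,\Gamma)$, for the action on vertices. In words, $D(\Gamma)$ is the least number of parts in a partition of the vertices such that only the identity automorphism maps every part to itself. Since $\mathrm{Aut}\,\Gamma=\mathrm{Aut}\,\overline\Gamma$, neither number changes when $\Gamma$ is replaced by its complement.

The number $N_d$ serves to answer a question about $D$. A *homogeneous set* in a graph is a clique or an anticlique (independent set). Let $\omega(\Gamma)$ be the largest size of a clique, so that $\omega(\overline\Gamma)$ is the largest size of an anticlique, and put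
$$h(\Gamma)=\max\{\omega(\Gamma),\omega(\overline\Gamma)\}.$$
The following problem comes from Mariusz Grech and Andrzej Kisielewicz, "Distinguishing simple groups", arXiv:2001.06300 (2020): prove or disprove that $D(\Gamma)\le 1+h(\Gamma)$ for every finite graph $\Gamma$.

A homogeneous set of size $n$, in isolation, has the full symmetric group and needs $n$ colors. The conjecture says that, up to one extra color, homogeneous sets are the only reason for needing many colors. It is true, and we prove more.

**Theorem 1.** If $h(\Gamma)\le k$ and $G\le\mathrm{Aut}(\Gamma)$, then $N_{k+1}(G)\ge k+1$. In particular $D(\Gamma)\le 1+\max\{\omega(\Gamma),\omega(\overline\Gamma)\}$.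

**Theorem 2.** Let $k\ge4$, let $G\le\mathrm{Sym}(\Omega)$, and let $\chi$ be a $G$-invariant coloring (any number of colors) of the 2-subsets of $\Omega$ with no monochromatic set of size $k+1$. Then $N_{k+1}(G)\ge k+1$. In particular, if $k(G)$ is the largest size of a subset of $\Omega$ all of whose 2-subsets lie in one $G$-orbit, then $D(G)\le1+\max\{4,k(G)\}$.

Here a set is *$\chi$-monochromatic* if all its 2-subsets have the same $\chi$-color. If $\chi$ has two colors, "edge" and "non-edge", then "monochromatic" means "homogeneous". So Theorem 2 contains Theorem 1 for $k\ge4$, and the cases $k\le3$ need separate work.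

A *cograph* is a graph with no induced path $P_4$ on four vertices. For example $K_{k,k}$ is a cograph, while $C_5$ is not, since deleting a vertex leaves $P_4$. As $P_4$ is isomorphic to its own complement, complements of cographs are cographs.

**Theorem 3.** Let $\Gamma$ be a cograph with $k=h(\Gamma)\ge2$. Then $D(\Gamma)=k+1$ if and only if $\Gamma$ or $\overline\Gamma$ has at least two connected components isomorphic to $K_k$.

**Sharpness.** For every $k\ge2$, $h(K_{k,k})=k$ and $D(K_{k,k})=k+1$. For every $k\ge1$, $N_{k+1}(K_k)=k+1$. The group $S_k\wr S_k$ on $k^2$ points has $k(G)=k$ and $D=k+1$ for $k\ge2$. So the constants are best possible.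

We use two cited facts besides standard permutation group theory. The first is $R(3,3)=6$: every graph on at least six vertices has a homogeneous set of size 3. The second is a theorem of Dolfi: *if $K$ is primitive on a set of size $m$ and does not contain the alternating group, then $D(K)\le4$* (S. Dolfi, *Orbits of permutation groups on the power set*, Arch. Math. 75 (2000) 321–327; for $m>32$ even $D(K)=2$, by Á. Seress, Bull. London Math. Soc. 29 (1997) 697–704). These results on primitive groups use the classification of finite simple groups. Theorem 3 uses one further standard fact on cographs, cited in Section 9.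

## 2. Graphs with $h\le2$, and a step that $D$ alone cannot make

If $h(\Gamma)=1$ then $\Gamma$ is a single vertex and $D=1\le 2$. If $h(\Gamma)=2$ then $|V|\le5$, because $R(3,3)=6$. Here are some of these graphs.

* $K_2$ and its complement $2K_1$ have $D=2$.
* The path $P_4$ has $D=2$: color one end differently from the other three vertices.
* $2K_2$ and its complement $C_4$ have $D=3$. In $2K_2$ the two ends of each edge need different colors; with only two colors both edges are then colored $\{1,2\}$, and some automorphism exchanges the edges and respects colors. With three colors, use $\{1,2\}$ and $\{1,3\}$.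
* $C_5$ has $D=3$. In a coloring with two colors, one color class has at most two vertices, and any set of at most two vertices of $C_5$ is preserved by a reflection. Three colors suffice, as we shall check in Section 7. So equality $D=h+1$ also occurs outside cographs.

A sensible first approach is induction on $|V|$ with the statement $D\le k+1$. If $G$ is intransitive, it works: color an orbit and its complement separately. If $G$ is primitive, Dolfi's theorem is made for the purpose. Suppose then that $G$ is transitive and preserves a partition into blocks. Induction tells us that a block can be colored regularly in at least one way. But suppose that, up to equivalence, there is *exactly one* way. Then all blocks have to look alike, and nothing stops us from exchanging them. This really happens: with $k$ colors, $K_k$ has $N_k(K_k)=1$, and two disjoint copies of $K_k$ have no regular $k$-coloring.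

The induction must therefore carry the *number* of inequivalent regular colorings of a block. By Example 1, $N_{k+1}(K_k)=k+1$, so $N_{k+1}\ge k+1$ is the most one could hope for. That is the statement of Theorem 1.

We use the following notation. For $B\subseteq\Omega$, $G_B$ and $G_{(B)}$ are the setwise and pointwise stabilizers of $B$. If $G$ permutes or preserves a set $S$, then $G^{S}$ is the permutation group induced on $S$; thus $G_B^B$ is the group induced by $G_B$ on $B$. A *block system* $\mathfrak B$ of a transitive group is a $G$-invariant partition; its parts are called blocks. A transitive group is *primitive* if its only block systems are the partition into singletons and the partition with one part.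

## 3. Three rules for $N_d$

**Lemma 1.** (i) If $G'\le G$ then $N_d(G')\ge N_d(G)$. (ii) If $D(G)\le d-1$ then $N_d(G)\ge d$.

*Proof.* (i) $G$-regular colorings are $G'$-regular, and colorings in different $G$-orbits lie in different $G'$-orbits.

(ii) Let $j=D(G)$, so $1\le j\le d-1$. By minimality of $j$, a $G$-regular $j$-coloring uses exactly $j$ colors. Relabel its colors by the elements of any $j$-subset $J\subseteq[d]$; the result is still regular. Equivalent colorings use the same set of colors, so different $J$ give inequivalent colorings, and $N_d(G)\ge\binom dj\ge d$. $\square$

Part (ii) says that one color to spare already gives $d$ inequivalent colorings.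

**Lemma 2.** If $\Omega=\Omega_1\sqcup\Omega_2$ with $\Omega_i$ nonempty and $G$-invariant, then
$$N_d(G)\ge N_d(G^{\Omega_1})\cdot N_d\big((G_{(\Omega_1)})^{\Omega_2}\big).$$

*Proof.* Let $f_1,f_1'$ range over chosen orbit representatives of the regular colorings for $G^{\Omega_1}$, and $f_2,f_2'$ over chosen representatives for $(G_{(\Omega_1)})^{\Omega_2}$. Suppose $g\in G$ maps $f_1\cup f_2$ to $f_1'\cup f_2'$. On $\Omega_1$, $g$ maps $f_1$ to $f_1'$; these are representatives, so $f_1=f_1'$. Hence $g$ stabilizes the regular coloring $f_1$ and acts trivially on $\Omega_1$, that is, $g\in G_{(\Omega_1)}$. Now $g$ maps $f_2$ to $f_2'$, so likewise $f_2=f_2'$ and $g$ acts trivially on $\Omega_2$. So $g=1$. Thus all colorings $f_1\cup f_2$ are regular, and they are pairwise inequivalent. $\square$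

**Lemma 3.** Let $G$ be transitive on $\Omega$ with block system $\mathfrak B$, let $B\in\mathfrak B$, $H=G_B^B$, $K=G^{\mathfrak B}$ and $c=N_d(H)$. Then $N_d(G)\ge N_c(K)$.

*Proof.* If $c=0$ there is nothing to prove, as there are no colorings of $\mathfrak B$ by the empty set. Call a $d$-coloring of a block $B'$ *regular* if it is $G_{B'}^{B'}$-regular. Call regular colorings of blocks $B',B''$ *equivalent* if some $g\in G$ with $gB'=B''$ carries one to the other. This is an equivalence relation. On the single block $B$, two colorings are equivalent exactly when they lie in one $H$-orbit, so $B$ sees exactly $c$ classes. By transitivity some $g\in G$ maps $B$ to any given block $B'$, and $g$ carries regular colorings of $B$ to regular colorings of $B'$ and back. So there are exactly $c$ classes in all, and each is realized on every block. We call the classes **types** and identify them with $[c]$.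

For $F:\mathfrak B\to[c]$ choose a coloring $f_F$ of $\Omega$ whose restriction to each block $B'$ is regular of type $F(B')$. Suppose $gf_F=f_{F'}$. Then $g$ carries $f_F|_{B'}$ to $f_{F'}|_{gB'}$, so $F'(gB')=F(B')$ for all $B'$. In other words, the permutation of $\mathfrak B$ induced by $g$ maps $F$ to $F'$.

Let $F$ be $K$-regular and let $g$ stabilize $f_F$. Then $g$ induces the identity on $\mathfrak B$, so $g$ fixes every block; on each block it stabilizes a regular coloring, so it acts trivially there, and $g=1$. So $f_F$ is $G$-regular. If $F,F'$ lie in different $K$-orbits, then $f_F,f_{F'}$ lie in different $G$-orbits. Hence $N_d(G)\ge N_c(K)$. $\square$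

Lemmas 1 and 3 together drive the induction. If a block has $c\ge k+1$ types and $D(K)\le k$, then $D(K)\le c-1$, and
$$N_{k+1}(G)\ge N_c(K)\ge c\ge k+1.\qquad(1)$$

## 4. Many blocks permuted by a symmetric group

Inequality (1) requires $D(K)\le k$. We can choose the blocks so that $K$ is primitive, and then Dolfi's theorem gives $D(K)\le4$, unless $K$ is alternating or symmetric of degree $m$. If $K=S_m$ with $m\ge k+1$, inequality (1) is not available, and Lemma 3 itself is too weak.

**Example 2.** Let $m\ge5$ and let $G=S_m$ act on the ordered pairs $(i,j)$, $i\ne j$, of elements of $[m]$. Color 2-subsets by their $G$-orbits. The possible orbits and the largest monochromatic sets are as follows. Pairs with the same first entry give $m-1$, and so do pairs with the same second entry. Disjoint pairs give at most $m/2$, and the orbit of $\{(i,j),(j,i)\}$ gives 2. For the orbit of $\{(i,j),(j,l)\}$ with $i,j,l$ distinct: if the set contains $(1,2)$ and $(2,3)$, any third element has the form $(2,x)$ or $(x,1)$; the form $(2,x)$ shares its first entry with $(2,3)$, so it is excluded, and $(x,1)$ can follow or precede $(2,3)$ only if $x=3$. So this orbit gives at most 3. Hence $k(G)=m-1\ge4$; take $k=m-1$, that is, $m$ colors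 for $\Omega$. Use the block system by first entry. The group on a block is $S_{m-1}$ on $m-1$ points, so $c=\binom m{m-1}=m$, and $K=S_m$. Lemma 3 gives only $N_m(G)\ge N_m(S_m)=1$, whereas Theorem 2 asserts $N_m(G)\ge m$.

What has been lost in Example 2? A regular coloring of the block $B=\{(i,j):j\ne i\}$ forces $g$ to fix $i$ and all $j$, so $g=1$. The coloring inside *one* block already controls the permutation of *all* blocks, and Lemma 3 does not use this. The relevant object is the group $R$ that $G_{(B)}$ induces on the other blocks. In Example 2, $R=1$. At the other extreme $R$ may be large.

**Example 3.** Let $G=S_2\times S_m$ act on $\{1,2\}\times[m]$, $m\ge3$, with blocks $B_i=\{(1,i),(2,i)\}$. Then $G_{(B_i)}\cong S_{m-1}$ acts as the full symmetric group on the other blocks. Color 2-subsets within a row red, those of the form $\{(1,i),(2,j)\}$ with $i\ne j$ blue, and the blocks green. This coloring is $G$-invariant, and the row $\{1\}\times[m]$ is a red set of size $m$. It meets every block once.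

In Example 3 the number $m$ of blocks is bounded by the size of a monochromatic set. The idea of the proof is that this always happens: if $R$ is 2-transitive, a monochromatic set of size $m$ exists, so $m\le k$; and if $R$ is not 2-transitive, it will turn out to be trivial or regular, and then we can argue as after Example 2.

## 5. Monochromatic transversals

Recall that a group is *2-transitive* on a set with at least two elements if it is transitive on ordered pairs of distinct elements; equivalently, it is transitive and the stabilizer of a point is transitive on the remaining points.

**Lemma 4.** Let $G$ be transitive on $\Omega$ and preserve a coloring $\chi$ of the 2-subsets. Let $\mathfrak B=\{B_1,\dots,B_m\}$, $m\ge3$, be a block system such that for every block $B$ the group $G_{(B)}$ acts 2-transitively on $\mathfrak B\setminus\{B\}$. Then there is a $\chi$-monochromatic set of size $m$.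

We want to choose one point in each block so that some subgroup of $G$ is 2-transitive on the chosen set. In Example 3 the rows do this. In general single points may be too fine. In $S_2\wr S_m$ acting on $m$ blocks of size 2, where each block can be flipped on its own, the stabilizer of one block pointwise still flips the others, and one should choose the whole blocks. So we choose not points but *cells*, as coarse as $\chi$ permits.

**Step 1: choose the cells.** The purpose is to lump together points that $\chi$ cannot separate from outside their block. Consider $G$-invariant partitions $\mathcal C$ of $\Omega$ into cells, refining $\mathfrak B$, with the following property.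

(P) For cells $C,C'$ in different blocks, $\chi(\{x,y\})$ is constant for $x\in C$, $y\in C'$.

The partition into singletons has (P), so we may choose $\mathcal C$ with (P) having the fewest cells. When (P) holds we speak of the color between $C$ and $C'$.

For a block $B$ let $N_B\le G_B$ be the group of those elements of $G_B$ that fix, as a set, every cell contained in $B$. Since $\mathcal C$ is $G$-invariant, $N_{gB}=gN_Bg^{-1}$. Clearly $G_{(B)}\le N_B$, so $N_B$ is 2-transitive on $\mathfrak B\setminus\{B\}$.

(In Example 3 the only invariant refinements of $\mathfrak B$ are singletons and $\mathfrak B$ itself, and $\mathfrak B$ violates (P), because both red and blue occur between $B_1$ and $B_2$. So the cells are singletons. For $S_2\wr S_m$ all pairs meeting two blocks form one orbit, so $\mathfrak B$ has (P) and the cells are the blocks.)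

**Step 2: minimality makes the action on cells rigid.** The purpose is to prove the claim
$$N_B\cap G_{B'}\le N_{B'}\qquad\text{for } B\ne B'.\qquad(2)$$
It says: if $g$ fixes all cells of $B$ and fixes the block $B'$, then it fixes all cells of $B'$.

Let $M(B,B')$ be the permutation group that $N_B\cap G_{B'}$ induces on the cells in $B'$. First, it does not depend on $B$. Indeed, let $B''\ne B,B'$. As $N_{B'}$ is transitive on $\mathfrak B\setminus\{B'\}$, there is $g\in N_{B'}$ with $gB=B''$. Since $gB'=B'$, we have $g(N_B\cap G_{B'})g^{-1}=N_{B''}\cap G_{B'}$. As $g$ fixes every cell in $B'$, conjugation by $g$ does not change the induced permutation of these cells, so $M(B,B')=M(B'',B')$. Write $M(B')$ for this group.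

Let $\mathcal C'$ be obtained from $\mathcal C$ by uniting, in each block $B'$, the cells lying in a common $M(B')$-orbit. Since $gM(B,B')g^{-1}=M(gB,gB')$ for all $g\in G$, $\mathcal C'$ is $G$-invariant. It refines $\mathfrak B$.

We check (P) for $\mathcal C'$. Let $C_1'\subseteq B_i$ and $C_2'\subseteq B_j$ be cells of $\mathcal C'$, $i\ne j$. Form the matrix whose rows are the $\mathcal C$-cells $e\subseteq C_1'$, whose columns are the $\mathcal C$-cells $e'\subseteq C_2'$, and whose entries are the colors between $e$ and $e'$. Fix a row $e$. The group $N_{B_i}\cap G_{B_j}$ fixes $e$, because $e\subseteq B_i$, and it is transitive on the $\mathcal C$-cells in $C_2'$, because these form an $M(B_j)$-orbit and $M(B_j)=M(B_i,B_j)$. As $\chi$ is $G$-invariant, row $e$ is constant. Symmetrically, using $N_{B_j}\cap G_{B_i}$, every column is constant. A matrix that is constant along each row and along each column is constant. So $\mathcal C'$ has (P).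

By minimality $\mathcal C'=\mathcal C$. So all orbits of $M(B')$ are single cells, that is, every $M(B')$ is trivial. This is (2).

**Step 3: build a transversal of cells.** The purpose is to find one cell in each block so that two of the groups $N_B$ preserve the choice. Write $N_i=N_{B_i}$. By (2), the stabilizer of $B_j$ in $N_i$ equals $N_i\cap N_j$.

Pick a cell $e_2\subseteq B_2$. The group $N_1$ is transitive on $\{B_2,\dots,B_m\}$, so the $N_1$-orbit of $e_2$ has at least one cell in each $B_i$, $i\ge2$. If $ge_2$ and $g'e_2$ with $g,g'\in N_1$ lie in the same block, then $g^{-1}g'$ fixes $B_2$, hence lies in $N_1\cap N_2$ and fixes $e_2$, so $ge_2=g'e_2$. So the orbit contains exactly one cell $e_i$ in each $B_i$, $i\ge2$.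

The group $N_1\cap N_2$ is the stabilizer of $B_2$ in $N_1$, so by 2-transitivity it is transitive on $\{B_3,\dots,B_m\}$. It preserves $\{e_2,\dots,e_m\}$. So the $(N_1\cap N_2)$-orbit of $e_3$ is $\{e_3,\dots,e_m\}$.

Now consider the $N_2$-orbit of $e_3$. By the same argument as for $N_1$, with the stabilizer $N_2\cap N_3$ of $B_3$ in $N_2$ fixing $e_3$, it contains exactly one cell in each $B_i$, $i\ne2$. It contains $\{e_3,\dots,e_m\}$. Hence it equals $\{e_1,e_3,\dots,e_m\}$ for some cell $e_1\subseteq B_1$.

**Step 4: 2-transitivity on the transversal.** This step shows that all colors inside the transversal agree. Put $E=\{e_1,\dots,e_m\}$. The group $N_1$ fixes $e_1$ (a cell of $B_1$) and is transitive on $\{e_2,\dots,e_m\}$. The group $N_2$ fixes $e_2$ and is transitive on $\{e_1,e_3,\dots,e_m\}$. So $J=\langle N_1,N_2\rangle\le G$ acts on $E$. The two orbits just named share $e_3$ and cover $E$, so $J$ is transitive on $E$. The stabilizer of $e_1$ in $J$ contains $N_1$, which is transitive on $E\setminus\{e_1\}$. So $J$ is 2-transitive on $E$. By $G$-invariance of $\chi$, the color between $e_i$ and $e_j$, well defined by (P), is the same for all $i\ne j$. One point from each $e_i$ gives a monochromatic set of size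 $m$. $\square$

## 6. Permutation groups with an invariant edge coloring, $k\ge4$

We prove Theorem 2 by induction on $|\Omega|$, with $k\ge4$ fixed. If $|\Omega|=1$ then $N_{k+1}(G)=k+1$. If $\Omega'\subseteq\Omega$ and a subgroup of $G$ preserves $\Omega'$, then the restriction of $\chi$ to $\Omega'$ is invariant under the induced group and still has no monochromatic set of size $k+1$. So the inductive hypothesis applies to all such groups with $\Omega'\ne\Omega$, $\Omega'\neq\emptyset$.

**Step 1: intransitive $G$.** Here we reduce to smaller sets. Let $\Omega_1$ be an orbit and $\Omega_2$ its complement. By induction both factors in Lemma 2 are at least $k+1$, so $N_{k+1}(G)\ge(k+1)^2$.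

**Step 2: primitive $G$, $|\Omega|\ge2$.** Here a bound $D(G)\le k$ is available. If $G\not\ge\mathrm{Alt}(\Omega)$, then $D(G)\le4\le k$ by Dolfi's theorem. If $G\ge\mathrm{Alt}(\Omega)$, then $G$ is transitive on 2-subsets: this is trivial for $|\Omega|=2$, clear for the 3-cycle when $|\Omega|=3$, and for $|\Omega|\ge4$ the alternating group is 2-transitive. So $\Omega$ is monochromatic, $|\Omega|\le k$, and $D(G)\le|\Omega|\le k$. In both cases Lemma 1(ii) with $d=k+1$ gives $N_{k+1}(G)\ge k+1$.

**Step 3: transitive imprimitive $G$, reduction to a large symmetric top group.** Choose a block system $\mathfrak B$ whose blocks are maximal among proper blocks. The blocks have size at least 2, and $K=G^{\mathfrak B}$ is primitive of degree $m\ge2$. Let $B\in\mathfrak B$ and $c=N_{k+1}(G_B^B)$. By induction $c\ge k+1$. If $D(K)\le k$, then (1) finishes the proof.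

So assume $D(K)\ge k+1\ge5$. By Dolfi's theorem $K\ge\mathrm{Alt}(\mathfrak B)$, and
$$m\ge D(K)\ge k+1\ge5.\qquad(3)$$

**Step 4: the dichotomy for $R$.** We now determine how $G_{(B)}$ can act on the other blocks. The group that $G_B$ induces on $\mathfrak B\setminus\{B\}$ is the stabilizer of $B$ in $K$, so it is $A_{m-1}$ or $S_{m-1}$. Let $R$ be the group that $G_{(B)}$ induces there. Since $G_{(B)}\trianglelefteq G_B$, $R$ is normal in $A_{m-1}$ or $S_{m-1}$. Recall that for $n\ge5$ the normal subgroups of $A_n$ and $S_n$ are the trivial group and those containing $A_n$, and that for $n=4$ there is one more, the Klein group $V_4$, which acts regularly on the four points. As $m-1\ge4$, either $R\ge A_{m-1}$, or $R=1$, or $m=5$ and $R=V_4$ is regular on the four other blocks. In the last two cases $R$ is *semiregular*: only its identity element fixes a block of $\mathfrak B\setminus\{B\}$.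

**Step 5: $R\ge A_{m-1}$ is impossible.** Since $m-1\ge4$, $A_{m-1}$ is 2-transitive, so $G_{(B)}$ is 2-transitive on $\mathfrak B\setminus\{B\}$. As $G_{(gB)}=gG_{(B)}g^{-1}$ and $G$ is transitive on blocks, the same holds for every block. Lemma 4 yields a monochromatic set of size $m\ge k+1$, contrary to the hypothesis on $\chi$.

**Step 6: $R$ semiregular, direct construction.** Now one block controls the others, as in Example 2. Fix a block $B_1\ne B$. For distinct types $a,a',b\in[c]$, which exist because $c\ge5$, let $f$ be a coloring of $\Omega$ whose restriction is regular

* of type $a$ on $B$,
* of type $a'$ on $B_1$,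
* of type $b$ on each of the other $m-2\ge3$ blocks.

Let $g\in G$ stabilize $f$. Then $g$ preserves types, so $gB=B$ and $gB_1=B_1$. As $f|_B$ is regular, $g$ acts trivially on $B$, that is, $g\in G_{(B)}$. The image of $g$ in $R$ fixes $B_1$, so it is trivial, and $g$ fixes all blocks. On each block $g$ stabilizes a regular coloring, so $g=1$. Thus $f$ is $G$-regular.

For each of the $c$ choices of $b$ pick some $a,a'$. The type $b$ is the one that occurs more than once, so for different $b$ the multisets of types differ. Elements of $G$ preserve the multiset of types, so the colorings are inequivalent. Hence $N_{k+1}(G)\ge c\ge k+1$.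

**Step 7: the last sentence of Theorem 2.** Let $k=\max\{4,k(G)\}$ and let $\chi$ color 2-subsets by their $G$-orbits. By definition of $k(G)$ there is no monochromatic set of size $k+1$. So $N_{k+1}(G)\ge k+1\ge1$, that is, $D(G)\le 1+\max\{4,k(G)\}$. $\square$

The hypothesis $k\ge4$ was used in Step 2, where Dolfi's bound 4 must not exceed $k$, and through (3) in Steps 4–6.

## 7. Graphs, $k\le2$, and the reduction to vertex-transitive graphs

We turn to Theorem 1. For $k\ge4$ apply Theorem 2, with $\chi$ distinguishing edges from non-edges. So let $k\le3$, and use induction on $|V|$ with $k$ fixed.

**Step 1: reductions.** If $|V|=1$, then $N_{k+1}(G)=k+1$. This covers $k=1$, since two vertices always form a homogeneous set. By Lemma 1(i) we may take $G=\mathrm{Aut}\,\Gamma$. Suppose $G$ is intransitive on $V$, with orbit $\Omega_1$ and complement $\Omega_2$. The groups in Lemma 2 consist of automorphisms of the induced subgraphs $\Gamma[\Omega_1]$ and $\Gamma[\Omega_2]$, which have no larger homogeneous sets than $\Gamma$; so by induction $N_{k+1}(G)\ge(k+1)^2$. From now on $\Gamma$ is vertex-transitive, in particular regular, and $|V|\ge2$.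

**Step 2: $k=2$.** Here we list everything. As $R(3,3)=6$, $|V|\le5$. The regular graphs on 2 vertices are $K_2$ and $2K_1$; on 3 vertices $K_3$ and $3K_1$; on 4 vertices $4K_1$, $2K_2$, $C_4$, $K_4$; on 5 vertices the degree is even, and they are $5K_1$, $C_5$, $K_5$. Those without a homogeneous 3-set are $K_2$, $2K_1$, $2K_2$, $C_4$ and $C_5$.

For $K_2$ and $2K_1$, $D=2\le k$, so $N_3\ge3$ by Lemma 1(ii).

The graphs $2K_2$ and $C_4$ are complementary, so they have the same group. For $2K_2$ take the two edges as blocks. The group on a block and the group on the set of blocks are both $S_2$, and $N_3(S_2)=\binom32=3$, so Lemma 3 gives $N_3\ge N_3(S_2)=3$.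

For $C_5$, color two adjacent vertices with two different colors and the other three vertices with the third color $b$. A color-preserving automorphism fixes two adjacent vertices of the cycle, so it is trivial. In the three colorings obtained from $b=1,2,3$, the color used three times is different, so they are inequivalent. Hence $N_3\ge3$.

## 8. Graphs, $k=3$: neighborhoods and $K_{3,3}$

Let $h(\Gamma)\le3$, with $\Gamma$ vertex-transitive. The plan is to give one vertex $v$ a color of its own and to color its neighbors and non-neighbors with the three other colors. The graph $\Lambda$ induced on the neighborhood of $v$ has cliques of size at most 2 and anticliques of size at most 3, and we want $D(\Lambda)\le3$. This fails for $K_{3,3}$: with three colors, each side must use all three colors (two vertices of the same side and color could be swapped), and then exchanging the two sides along equal colors preserves the coloring. Lemma 5 says that this is the only failure, and Lemma 6 deals with it.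

**Lemma 5.** Let $\Lambda$ be a graph (with at least one vertex) with $\omega(\Lambda)\le2$ and $\omega(\overline\Lambda)\le3$, $\Lambda\not\cong K_{3,3}$. Then $D(\Lambda)\le3$.

*Proof.* $\Lambda$ is triangle-free, so neighborhoods are independent sets, and all degrees are at most 3.

**Case A: $\Lambda$ connected with a vertex $r$ of degree at most 2.** Here a breadth-first search from $r$ gives the coloring. Process the vertices in breadth-first order from $r$. When $u$ is processed, its *children* are its neighbors not discovered so far, and they become discovered. The root has at most 2 children. Any other vertex has at most 3 neighbors, one of which (its parent) is already discovered, so it too has at most 2 children. Color $r$ with 1, and color the children of each vertex with distinct colors from $\{2,3\}$.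

Let $g$ be a color-preserving automorphism. It fixes $r$, the only vertex of color 1. Suppose $g$ fixes all vertices discovered before $u$ is processed; $u$ is among these. Then $g$ preserves the neighborhood of $u$ and the set of undiscovered vertices, hence the set of children of $u$. The children have distinct colors, so they are fixed. By induction and connectedness, $g=1$.

**Case B: $\Lambda$ connected and cubic.** First we find the number of vertices. For a vertex $v$, the $|V(\Lambda)|-4$ vertices outside $N(v)\cup\{v\}$ induce a triangle-free graph without an independent 3-set, because such a set together with $v$ would be an independent 4-set. As $R(3,3)=6$, $|V(\Lambda)|-4\le5$. A cubic graph has an even number of vertices, so $|V(\Lambda)|\in\{4,6,8\}$. On 4 vertices the only cubic graph is $K_4$, which has triangles. On 6 vertices the complement is 2-regular, hence $C_6$ or $2C_3$; then $\Lambda$ is the triangular prism, which has triangles, or $K_{3,3}$, which is excluded. So $|V(\Lambda)|=8$.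

Next we find two vertices with a common neighbor but different neighborhoods. Suppose that any two vertices with a common neighbor have equal neighborhoods. Take a vertex $x$ and $y\in N(x)$. All vertices of $N(x)$ have the common neighbor $x$, so they have neighborhood $N(y)$. All vertices of $N(y)$ have the common neighbor $y$, and $x$ is one of them, so they have neighborhood $N(x)$. By triangle-freeness $N(x)\cap N(y)=\emptyset$. So $N(x)\cup N(y)$ induces $K_{3,3}$ and is a component, whence $\Lambda=K_{3,3}$ by connectedness, a contradiction. So there is a vertex $x$ with neighbors $r,x_2,x_3$ such that $N(x_2)\ne N(x_3)$.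

Let $N(r)=\{x,y,z\}$. Since $x_2,x_3$ are adjacent to $x$, triangle-freeness shows that neither is adjacent to $r$. So $r,x,y,z,x_2,x_3$ are six distinct vertices; let $p,q$ be the other two. Moreover $x_2$ and $x_3$ are not adjacent to each other, as both are adjacent to $x$. Thus
$$N(x_2),N(x_3)\subseteq\{x,y,z,p,q\}.$$
Color
$$r,x\mapsto1;\qquad y,p\mapsto2;\qquad z,x_2,x_3,q\mapsto3.$$
Let $g$ be a color-preserving automorphism. The vertices of color 1 are $r$, whose neighbors $x,y,z$ have colors $1,2,3$, and $x$, whose neighbors $r,x_2,x_3$ have colors $1,3,3$. So $g$ fixes $r$ and $x$. Hence $g$ fixes $y$ and $z$, which have different colors in $N(r)\setminus\{x\}$. It preserves $N(x)\setminus\{r\}=\{x_2,x_3\}$, so it preserves the remaining set $\{p,q\}$, and fixes $p$ and $q$ because their colors differ. Now $x,y,z,p,q$ are all fixed, and $x_2,x_3$ have different neighborhoods in this set, so they cannot be exchanged. So $g=1$.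

**Case C: $\Lambda$ disconnected.** The independence numbers of the components sum to at most 3, so there are at most three components. A component with independence number 1 is complete, hence $K_1$ or $K_2$.

If there are three components, they are $a$ copies of $K_1$ and $b$ copies of $K_2$ with $a+b=3$. Give the $K_1$'s distinct colors from $[3]$, and give the $K_2$'s distinct 2-subsets of $[3]$ as color sets. A color-preserving automorphism maps each component to one of the same size with the same color set, that is, to itself, and it acts trivially there.

If there are two components, each has independence number at most 2. So neither is $K_{3,3}$, and each has $D\le3$ by Cases A and B. If they are not isomorphic, automorphisms preserve each component, and $D(\Lambda)\le3$. If they are isomorphic, both have independence number 1, so $\Lambda=2K_1$ or $2K_2$. Distinct colors, respectively distinct 2-subsets of $[3]$, give $D(\Lambda)\le3$. $\square$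

**Lemma 6.** A connected graph $\Gamma$ with $\Gamma[N(v)]\cong K_{3,3}$ for all $v$ is $K_{3,3,3}$.

*Proof.* All degrees are 6. Fix $v$ and let $N(v)=A\cup B$ with parts $A,B$ of size 3. Let $a\in A$. Then $N(a)\supseteq\{v\}\cup B$, and $\Gamma[N(a)]\cong K_{3,3}$. In this $K_{3,3}$ the vertex $v$ is adjacent to exactly the three vertices of the part not containing it, and it is adjacent to all of $B$. So the parts are $B$ and $\{v,w_a,w_a'\}$ for two further vertices $w_a,w_a'$. These are adjacent to all of $B$. They differ from $v$, they are not in $B$, and they are not in $A$, because they are neighbors of $a$ and $A$ is independent.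

Let $b\in B$. Then the six distinct vertices $A\cup\{v,w_a,w_a'\}$ are neighbors of $b$, so they form $N(b)$. Hence $\{w_a,w_a'\}=N(b)\setminus(A\cup\{v\})$ does not depend on $a$; call it $W$. Put $C=\{v\}\cup W$. Then $N(a)=B\cup C$ for all $a\in A$, and $N(b)=A\cup C$ for all $b\in B$. Each $w\in W$ is adjacent to all of $A\cup B$ and has degree 6, so $N(w)=A\cup B=N(v)$. In particular $C$ is independent. So $A\cup B\cup C$ is a component and induces $K_{3,3,3}$. As $\Gamma$ is connected, $\Gamma=K_{3,3,3}$. $\square$

We can now finish the proof of Theorem 1. Let $k=3$, $\Gamma$ vertex-transitive, $|V|\ge2$, $G=\mathrm{Aut}\,\Gamma$.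

**Step 1: $\Gamma$ or $\overline\Gamma$ disconnected.** Here the components serve as blocks. Let $\Gamma$ be disconnected. Its $t$ components are isomorphic and form a block system. One vertex from each gives an anticlique, so $2\le t\le3$. Let $B$ be a component. By induction $c=N_4(G_B^B)\ge4$. The group induced on the set of components is $S_t$, and $D(S_t)=t\le3\le c-1$. So Lemmas 3 and 1(ii) give $N_4(G)\ge N_c(S_t)\ge c\ge4$. If $\overline\Gamma$ is disconnected, the same argument applies to $\overline\Gamma$, because $\mathrm{Aut}\,\overline\Gamma=\mathrm{Aut}\,\Gamma$ and $h(\overline\Gamma)=h(\Gamma)$.

**Step 2: $\Gamma$ and $\overline\Gamma$ connected; one regular coloring.** By the list in Section 7, a regular graph on 2, 3 or 4 vertices is disconnected or has a disconnected complement. So $|V|\ge5$. Let $v\in V$, $X=N(v)$ and $Y=V\setminus(X\cup\{v\})$. Since $\Gamma$ and $\overline\Gamma$ are connected, $X$ and $Y$ are nonempty.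

A clique in $X$ can be enlarged by $v$. So $\Gamma[X]$ has clique number at most 2, and its independence number is at most 3. An anticlique of $\Gamma$ in $Y$ can be enlarged by $v$. So $\overline\Gamma[Y]$ has clique number at most 2 and independence number at most 3.

If $\Gamma[X]\cong K_{3,3}$, then by vertex-transitivity all neighborhoods induce $K_{3,3}$, and $\Gamma\cong K_{3,3,3}$ by Lemma 6. But the complement of $K_{3,3,3}$ is $3K_3$, which is disconnected, a contradiction. If $\overline\Gamma[Y]\cong K_{3,3}$, then, as $Y$ is the neighborhood of $v$ in the connected vertex-transitive graph $\overline\Gamma$, likewise $\overline\Gamma\cong K_{3,3,3}$, and $\Gamma$ is disconnected, a contradiction.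

So Lemma 5 applies to $\Gamma[X]$ and to $\overline\Gamma[Y]$; the latter has the same automorphism group as $\Gamma[Y]$. Take distinguishing colorings of both with colors $\{2,3,4\}$, and color $v$ with 1. A color-preserving automorphism of $\Gamma$ fixes $v$, hence preserves $X$ and $Y$, and it is trivial on both. So this coloring is $G$-regular.

**Step 3: four inequivalent colorings.** We vary the first one by permuting colors. The vector of the four class sizes (zeros allowed) has an entry 1, and its sum is $|V|\ge5$, so it is not constant. A value occurs at most three times in it, so the vector has at least $4!/3!=4$ distinct rearrangements: if some value occurs three times there are exactly 4, and otherwise the multiplicities are at most 2 and there are at least $4!/(2!\,2!)=6$. Permuting colors accordingly gives at least 4 regular colorings with distinct vectors of class sizes. Equivalent colorings have the same vector, so these are inequivalent, and $N_4(G)\ge4=k+1$.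

This proves the first sentence of Theorem 1 for all $k$. The second follows with $k=h(\Gamma)$ and $G=\mathrm{Aut}\,\Gamma$, since $N_{k+1}(\Gamma)\ge1$. So the conjecture is true. $\square$

## 9. Disjoint unions, sharpness, and cographs

For disconnected graphs $N_d$ can be computed exactly. Suppose the components of $\Gamma$ fall into pairwise non-isomorphic types $\Lambda_i$ with multiplicities $r_i$. Then
$$N_d(\Gamma)=\prod_i\binom{N_d(\Lambda_i)}{r_i}.\qquad(4)$$

To see this, note that a coloring of $\Gamma$ is regular if and only if each colored component has no non-trivial color-preserving automorphism and no two components are isomorphic as colored graphs. Indeed, an automorphism of one colored component, or an isomorphism between two of them, extends to an automorphism of the colored graph; conversely, a non-trivial color-preserving automorphism either maps some component to a different one or acts non-trivially on some component. Two colorings of $\Gamma$ are equivalent exactly when they are isomorphic as colored graphs. So an orbit of regular colorings amounts to choosing, for each $i$, a set of $r_i$ different classes among the $N_d(\Lambda_i)$ classes of regular colorings of $\Lambda_i$. This is (4).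

A *co-component* of $\Gamma$ is the subgraph of $\Gamma$ induced on the vertex set of a component of $\overline\Gamma$; so $\Gamma$ is the join of its co-components. Since $N_d(\Gamma)=N_d(\overline\Gamma)$, (4) also holds with co-components in place of components. For example, $K_{k,k}$ has two co-components $\overline{K_k}$.

**Sharpness.** By Example 1, $N_{k+1}(K_k)=\binom{k+1}k=k+1$ and $N_k(K_k)=1$. So if $k\ge2$ and $\Gamma$ has at least two components $K_k$, then a factor $\binom1r=0$ with $r\ge2$ occurs in (4), and
$$N_k(\Gamma)=0,\quad\text{that is,}\quad D(\Gamma)>k.\qquad(5)$$
For $2K_k$ and its complement $K_{k,k}$ we have $h=k$, since $k\ge2$. So $D=k+1$ by (5) and Theorem 1.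

Let $G=S_k\wr S_k=\mathrm{Aut}(kK_k)$, acting on $k^2$ points, with $k\ge2$. It has two orbits on 2-subsets, the edges and the non-edges of $kK_k$. Cliques and anticliques have size at most $k$, and this is attained, so $k(G)=k$. By (4), $N_k(G)=\binom1k=0$ and $N_{k+1}(G)=\binom{k+1}k=k+1$. So $D(G)=k+1$.

We now prove Theorem 3. Let $\Gamma$ be a cograph with $k=h(\Gamma)\ge2$.

**Step 1: "if".** If $\Gamma$ has at least two components $K_k$, then $D(\Gamma)>k$ by (5) and $D(\Gamma)\le k+1$ by Theorem 1. If $\overline\Gamma$ does, apply this to $\overline\Gamma$.

**Step 2: "only if", reduction to one component type.** We use a standard fact: a cograph with at least two vertices is disconnected or has a disconnected complement (Corneil–Lerchs–Stewart Burlingham, Discrete Appl. Math. 3 (1981) 163–174). Everything is symmetric under complementation, so let $\Gamma$ be disconnected. Assume that $\Gamma$ does not have two components isomorphic to $K_k$; we show $D(\Gamma)\le k$. By (4) it suffices to prove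
$$N_k(\Lambda)\ge r\qquad(6)$$
for each component type $\Lambda$ of multiplicity $r$. Anticliques in different components can be united, so
$$r\le\omega(\overline\Gamma)\le k,\qquad \omega(\overline\Lambda)\le k-1,\qquad \omega(\overline\Lambda)\le k/r.\qquad(7)$$
The middle inequality holds because there is at least one other component.

**Step 3: $\omega(\Lambda)\le k-1$.** Here Theorem 1 applies with one color fewer. By (7), $h(\Lambda)\le k-1$. Theorem 1 with $k-1$ in place of $k$ gives $N_k(\Lambda)\ge k\ge r$.

**Step 4: $\omega(\Lambda)=k$, splitting into co-components.** $\Lambda$ is a connected cograph with at least two vertices, so $\overline\Lambda$ is disconnected, and $\Lambda$ is the join of at least two co-components. Let $\Theta_j$ be their types and $q_j$ the multiplicities. A largest clique of a join is a union of largest cliques of the parts, so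
$$\sum_jq_j\,\omega(\Theta_j)=k.\qquad(8)$$
There are at least two co-components, so $\omega(\Theta_j)\le k-1$. Also $\omega(\overline{\Theta_j})\le\omega(\overline\Lambda)\le k-1$. So $h(\Theta_j)\le k-1$, and Theorem 1 gives $N_k(\Theta_j)\ge k$. By (4) for co-components,
$$N_k(\Lambda)\ge\prod_j\binom k{q_j},\qquad(9)$$
where all $q_j\le k$ by (8). So $N_k(\Lambda)\ge1$, which is (6) for $r=1$. Let $r\ge2$ from now on.

**Step 5: $r\ge2$ and all $q_j<k$.** Then each factor in (9) is at least $k$, because $1\le q_j\le k-1$. So $N_k(\Lambda)\ge k\ge r$.

**Step 6: $r\ge2$ and some $q_j=k$.** Here (8) forces the structure: there is a single type $\Theta$, with $q=k$ and $\omega(\Theta)=1$. So $\Theta=\overline{K_a}$ for some $a\ge1$. An anticlique of a join lies in one co-component, so $a=\omega(\overline\Lambda)\le k/r\le k/2$ by (7). If $a=1$ then $\Lambda=K_k$, with multiplicity $r\ge2$, contrary to assumption. So $2\le a\le k/2$, whence $k\ge4$, and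
$$N_k(\Theta)=\binom ka\ge\binom k2\ge k+1.$$
The last inequality is equivalent to $k^2-3k-2\ge0$, which holds for $k\ge4$. By (4) for co-components,
$$N_k(\Lambda)=\binom{\binom ka}{k}\ge\binom{k+1}{k}=k+1>r.$$

So (6) holds in all cases, and $D(\Gamma)\le k$. This proves Theorem 3. $\square$
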